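# The $\overline\partial$-equation in Sobolev spaces on the Hartogs triangle

## 1. Sobolev spaces and $\overline\partial$-cohomology on the Hartogs triangle

**Definition (Hartogs triangle).**
$$T=\{(z_1,z_2)\in\mathbb C^2:\ |z_1|<|z_2|<1\}.$$

The variable $z_2$ never vanishes on $T$, so $1/z_2$ and $z_1/z_2$ are holomorphic on $T$. The trouble is at the origin. *Example.* For fixed $z_2$ the variable $z_1$ fills a disc of area $\pi|z_2|^2$, so
$$\int_T|z_2|^{-\beta}\,dV=2\pi^2\int_0^1r^{3-\beta}\,dr,\qquad\text{finite if and only if }\beta<4. \tag{1}$$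

**Definition (Sobolev space).** For an integer $k\ge 0$ and $1\le p\le\infty$, $W^{k,p}(T)$ is the space of $g\in L^p(T)$ whose weak derivatives $D^\alpha g$, $|\alpha|\le k$, in the four real coordinates, lie in $L^p(T)$. We write $W^1(T)=W^{1,2}(T)$. By $\nabla g$ we mean the real gradient.

*Examples.* By (1), $1/z_2\in L^2(T)$, but its $z_2$-derivative $-1/z_2^2$ is not in $L^2(T)$. So $1/z_2\notin W^1(T)$. The function $z_1/z_2$ is bounded by $1$, and its derivatives $1/z_2$ and $-z_1/z_2^2$ are bounded by $1/|z_2|$. So $z_1/z_2\in W^1(T)$, although it has no limit at the origin.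

**Definition ($\overline\partial$ and closed forms).** A $(0,1)$-form is $f=f_1\,d\bar z_1+f_2\,d\bar z_2$; we write $f\in W^{k,p}_{(0,1)}(T)$ if $f_1,f_2\in W^{k,p}(T)$. For a function, $\overline\partial u=\partial_{\bar z_1}u\,d\bar z_1+\partial_{\bar z_2}u\,d\bar z_2$. The form $f$ is $\overline\partial$-closed if $\partial_{\bar z_1}f_2=\partial_{\bar z_2}f_1$. All derivatives are taken in the sense of distributions on $T$.

*Example.* $(z_1/z_2)\,d\bar z_2$ is closed because its coefficient is holomorphic; $\bar z_2\,d\bar z_1$ is not, since $\partial_{\bar z_2}\bar z_2=1\neq0=\partial_{\bar z_1}0$.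

**Definition (Sobolev Dolbeault cohomology).**
$$H^{0,1}_{W^{k,p}}(T)=\frac{\{f\in W^{k,p}_{(0,1)}(T):\ \overline\partial f=0\}}{\{\overline\partial u:\ u\in W^{k,p}(T)\}} .$$
Saying that this group is $0$ means: every closed $f$ with coefficients in $W^{k,p}(T)$ is $\overline\partial u$ for some $u\in W^{k,p}(T)$. (As usual, in the denominator only those $\overline\partial u$ that lie in $W^{k,p}_{(0,1)}(T)$ count.)

*Example.* The form $f=(z_1/z_2)\,d\bar z_2$ has coefficients in $W^1(T)$. It is $\overline\partial u$ for $u=z_1\bar z_2/z_2$. The derivatives of $u$ are $\partial_{z_1}u=\bar z_2/z_2$, $\partial_{\bar z_1}u=0$, $\partial_{z_2}u=-z_1\bar z_2/z_2^2$ and $\partial_{\bar z_2}u=z_1/z_2$, all bounded, so $u\in W^1(T)$ and the class of $f$ is $0$. The function $u+1/z_2$ solves the same equation and is not in $W^1(T)$, so one has to choose the solution.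

It is known (Pan–Zhang) that $H^{0,1}_{W^{k,p}}(T)=0$ for $k\in\mathbb N$ and $p>4$. The following problem is posed in Mei-Chi Shaw, "$L^2$-Sobolev Theory for $\bar\partial$ on Domains in $\mathbb{CP}^n$", arXiv:2507.19355 (2025): **determine whether $H^{0,1}_{W^1}(T)=0$.** We shall prove that the answer is yes, and more.

**Theorem 1.** For every $\overline\partial$-closed $f\in W^1_{(0,1)}(T)$ there is $u\in W^1(T)$, depending linearly on $f$, with $\overline\partial u=f$ and $\|u\|_{W^1(T)}\le C\|f\|_{W^1(T)}$. In particular $H^{0,1}_{W^1}(T)=0$.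

**Theorem 2.** Let $k\ge0$ be an integer and $1\le p<\infty$. There is a bounded linear operator $f\mapsto u$ from the $\overline\partial$-closed forms in $W^{k,p}_{(0,1)}(T)$ to $W^{k,p}(T)$ with $\overline\partial u=f$. In particular $H^{0,1}_{W^{k,p}}(T)=0$.

**Theorem 3.** For every integer $k\ge0$ and $1\le p<\infty$ there is a $\overline\partial$-closed $f\in W^{k,p}_{(0,1)}(T)$ such that $\overline\partial u=f$ has no solution $u\in W^{k,q}(T)$ for any $q\in(p,\infty]$.

The case $p=\infty$ of Theorem 2 is not treated. Theorem 1 is contained in Theorem 2, but it has a short direct proof, given first (Sections 2–6). Throughout, $C$ is a constant that may change from line to line and does not depend on the functions.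

## 2. Product coordinates and three computations by hand

Let $\mathbb D$ be the unit disc and $\mathbb D^*=\mathbb D\setminus\{0\}$. The map
$$\Phi:\mathbb D\times\mathbb D^*\to T,\qquad\Phi(w,z)=(wz,z)$$
is biholomorphic, with inverse $w=z_1/z_2$, $z=z_2$. We identify functions on $T$ with functions of $(w,z)$. The holomorphic Jacobian of $\Phi$ is $z$, so with $d\mu=dA(w)\,dA(z)$ we have $dV=|z|^2d\mu$. By the chain rule
$$\partial_w=z\,\partial_{z_1},\quad \partial_z=w\,\partial_{z_1}+\partial_{z_2},\quad \partial_{z_1}=z^{-1}\partial_w,\quad \partial_{z_2}=\partial_z-\tfrac wz\,\partial_w, \tag{2}$$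
together with the conjugate relations. We write $\nabla_w=(\partial_w,\partial_{\bar w})$ and $\nabla_z=(\partial_z,\partial_{\bar z})$. Since $d\bar z_1=\bar z\,d\bar w+\bar w\,d\bar z$, the form $f$ becomes
$$F_1\,d\bar w+F_2\,d\bar z,\qquad F_1=\bar z f_1,\quad F_2=\bar w f_1+f_2. \tag{3}$$
Closedness of $f$ reads $\partial_{\bar z}F_1=\partial_{\bar w}F_2$, and $\overline\partial u=f$ reads
$$\partial_{\bar w}u=F_1,\qquad \partial_{\bar z}u=F_2\qquad\text{on }\mathbb D\times\mathbb D^*. \tag{4}$$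
From (2) and $dV=|z|^2d\mu$,
$$\int_T|u|^2dV=\int|z|^2|u|^2d\mu,\quad \int_T|\partial_{z_1}u|^2dV=\int|\partial_wu|^2d\mu,\quad \int_T|\partial_{z_2}u|^2dV\le2\int\big(|z|^2|\partial_zu|^2+|\partial_wu|^2\big)d\mu, \tag{5}$$
and likewise for the conjugate derivatives. So it is *enough* to find $u$ with $u,\nabla_wu,\nabla_zu\in L^2(\mu)$. Note that $\nabla_wu$ must be controlled without a weight.

The **Cauchy transform** of a compactly supported $g\in L^1(\mathbb C)$ is
$$\mathcal Cg(w)=\frac1\pi\int\frac{g(\zeta)}{w-\zeta}\,dA(\zeta),\qquad \partial_{\bar w}\mathcal Cg=g .$$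
For $g$ on $\mathbb D$, $\mathcal Cg$ means that $g$ is extended by zero. *Examples on $\mathbb D$:* $\mathcal C1=\bar w$ and $\mathcal C(\zeta)=|w|^2-1$. Indeed, for $|w|>1$ expand $\frac1{w-\zeta}=\sum_n\zeta^nw^{-n-1}$; this gives $\mathcal C1=1/w$ and $\mathcal C(\zeta)=0$ outside. The Cauchy transform of a bounded function of compact support is continuous. Inside, $\mathcal C1-\bar w$ and $\mathcal C(\zeta)-(|w|^2-1)$ are holomorphic, and they vanish on $|w|=1$, hence everywhere.

Now three simple cases.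

1. *Holomorphic coefficients.* If $f_1,f_2\in W^{k,p}(T)$ are holomorphic, then $f$ is closed and $u=\bar z_1f_1+\bar z_2f_2$ is a solution. It is in $W^{k,p}(T)$, because multiplication by a polynomial preserves $W^{k,p}$ on a bounded domain.
2. *The form $d\bar z_1$.* Here $F_1=\bar z$ and $F_2=\bar w$. Solving first in $w$ gives $u_1=\bar z\,\mathcal C_w1=\bar z\bar w$, which also satisfies $\partial_{\bar z}u_1=\bar w$. So $u=\bar w\bar z=\bar z_1$.
3. *The form $z_1\,d\bar z_1$.* Here $F_1=w|z|^2$ and $F_2=|w|^2z$. Solving in $w$ gives $u_1=|z|^2(|w|^2-1)$, with $\partial_{\bar z}u_1=F_2-z$. The error $h=z$ is holomorphic in $w$. Solving $\partial_{\bar z}u_2=h$ by $u_2=\mathcal C_z h=|z|^2-1$ gives $u=u_1+u_2=|z_1|^2-1$.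

## 3. Solving one variable at a time, and a divergent logarithm

Case 3 suggests the general scheme. Solve $\partial_{\bar w}u_1=F_1$ on each disc. Then $h=F_2-\partial_{\bar z}u_1$ satisfies
$$\partial_{\bar w}h=\partial_{\bar w}F_2-\partial_{\bar z}F_1=0 .$$
Solve $\partial_{\bar z}u_2=h$ by $u_2=\mathcal C_zh$, which is again holomorphic in $w$. Then $u=u_1+u_2$ satisfies (4).

Let us see how far this goes if we use only that the coefficients are in $L^2(T)$. Then $zf_j\in L^2(\mu)$, so $F_1\in L^2(\mu)$ but we know only $zF_2\in L^2(\mu)$. Take $f=h(z_2)\,d\bar z_2$ with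
$$h(z)=\frac1{|z|^2\log(4/|z|)} .$$
Then $F_1=0$, $F_2=h$ and
$$\int_T|h(z_2)|^2dV=2\pi^2\int_0^1\frac{dr}{r\log^2(4/r)}<\infty,\qquad \int_{\mathbb D}|h|\,dA=2\pi\int_0^1\frac{dr}{r\log(4/r)}=\infty .$$
For each $z\ne0$ the kernel $1/|z-\zeta|$ is bounded below near $\zeta=0$, so the integral defining $\mathcal C_zh$ diverges. This is the exact point at which the scheme stops: $|z|^{-1}$ just fails to be in $L^2(\mathbb D)$, so $zh\in L^2$ does not give $h\in L^1$.

The $L^2$ bound on $f$ misses by a logarithm, and we have not yet used that the *derivatives* of $f_j$ are in $L^2(T)$. Two ideas finish the proof of Theorem 1.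

* A Hardy inequality: one derivative in $L^2(T)$ buys one power of $|z_2|$, so $f_j\in L^2(\mu)$ without the weight $|z|^2$.
* A choice of $u_1$ for which $h$ is the projection of $F_2$ onto functions holomorphic in $w$. Then estimates for $h$ follow from estimates for $F_2$.

## 4. One derivative buys one power of $|z_2|$

**Lemma 1 (Hardy inequality).** For $g\in W^1(T)$,
$$\int_T|g|^2|z_2|^{-2}\,dV\le C\|g\|_{W^1(T)}^2 .$$

*Proof.* The purpose is to reduce to one real variable, the radius of $z$. Write $z=re^{i\theta}$; then $dV=r^3\,dr\,d\theta\,dA(w)$. A Sobolev function is absolutely continuous on almost every coordinate line, so for a.e. $(w,\theta)$ the function $g(r)=g(w,re^{i\theta})$ is locally absolutely continuous on $(0,1)$ and, by Fubini, $\int_0^1(|g|^2+|g_r|^2)r^3dr<\infty$. Here $|g_r|^2\le2|\nabla g|^2$, because in $T$ the operator $\partial_r$ is differentiation along the vector $(we^{i\theta},e^{i\theta})$, of length at most $\sqrt2$.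

Let $\rho(r)=r^2-r^4$, so $\rho'=2r-4r^3$, $\rho(1)=0$ and $0\le\rho\le r^2$. Since $\int_{1/2}^1|g_r|^2dr<\infty$, $g$ is bounded near $r=1$, so there is no boundary term at $1$. For $0<\delta<1$,
$$\int_\delta^1(2r-4r^3)|g|^2dr=-\rho(\delta)|g(\delta)|^2-\int_\delta^1\rho\cdot2\,\mathrm{Re}(\bar g\,g_r)\,dr\le\int_\delta^12r^2|g||g_r|\,dr\le\int_\delta^1r|g|^2dr+\int_\delta^1r^3|g_r|^2dr .$$
All integrals over $(\delta,1)$ are finite, so we may subtract:
$$\int_\delta^1r|g|^2dr\le4\int_0^1r^3|g|^2dr+\int_0^1r^3|g_r|^2dr .$$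
Let $\delta\to0$ and integrate in $(w,\theta)$. Since $|z|^{-2}dV=r\,dr\,d\theta\,dA(w)$, this is the claim. $\square$

**What this says about the data.** Let $f\in W^1_{(0,1)}(T)$. By Lemma 1, $f_j\in L^2(\mu)$. By (2), $|\partial_wf_j|^2d\mu=|z|^2|\partial_{z_1}f_j|^2d\mu=|\partial_{z_1}f_j|^2dV$, and similarly for $\partial_{\bar w}$, so $\nabla_wf_j\in L^2(\mu)$. Also $|z\partial_zf_j|^2d\mu=|w\partial_{z_1}f_j+\partial_{z_2}f_j|^2dV$, so $z\nabla_zf_j\in L^2(\mu)$. From (3), $\partial_{\bar z}F_1=f_1+\bar z\,\partial_{\bar z}f_1$, $\partial_zF_1=\bar z\,\partial_zf_1$ and $\partial_{\bar w}F_2=f_1+\bar w\,\partial_{\bar w}f_1+\partial_{\bar w}f_2$, while $\partial_wF_2=\bar w\,\partial_wf_1+\partial_wf_2$. Hence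
$$F_1,\ \nabla_zF_1,\ F_2,\ \nabla_wF_2\in L^2(\mu),\quad\text{with norms}\le C\|f\|_{W^1(T)} . \tag{6}$$

## 5. Operators on one disc, acting fiber by fiber

**Fiberwise operators.** Let $1\le p<\infty$, let $L$ be bounded and linear on $L^p(\mathbb D)$, and let $A\subset\mathbb C$ be open. For $v\in L^p(\mathbb D\times A)=L^p(A;L^p(\mathbb D))$ put $(L_wv)(\cdot,z)=L(v(\cdot,z))$. Then $L_wv\in L^p(\mathbb D\times A)$ and $\|L_wv\|\le\|L\|\|v\|$. For $\varphi\in C_c^\infty(A)$ put
$$\langle v\rangle_\varphi=\int_Av(\cdot,z)\varphi(z)\,dA(z)\in L^p(\mathbb D)\quad\text{(Bochner integral)} .$$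

**Lemma 2.** (a) $L\langle v\rangle_\varphi=\langle L_wv\rangle_\varphi$. (b) If a weak derivative $\partial v$, $\partial\in\{\partial_z,\partial_{\bar z}\}$, lies in $L^p(\mathbb D\times A)$, then $\partial(L_wv)=L_w(\partial v)$. (c) If $L$ is bounded on $W^{j,p}(\mathbb D)$ and all $w$-derivatives of $v$ of order $\le j$ lie in $L^p(\mathbb D\times A)$, then the same is true of $L_wv$, with a bound.

*Proof.* (a) A bounded operator commutes with Bochner integrals. (b) Linear combinations of products $\psi(w)\varphi(z)$ are dense in $C_c^\infty(\mathbb D\times A)$, so $\partial v=g$ is equivalent to $\langle v\rangle_{\partial\varphi}=-\langle g\rangle_\varphi$ for all $\varphi$. Apply $L$ and use (a). (c) Testing with products, over a countable dense set of $\psi$, shows that $v(\cdot,z)\in W^{j,p}(\mathbb D)$ for a.e. $z$, so $v\in L^p(A;W^{j,p}(\mathbb D))$. Then $L_wv$ is in the same space, and by Fubini its fiberwise $w$-derivatives are its weak $w$-derivatives.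 $\square$

The same holds with $w$ and $z$ exchanged, on other open sets, and between $L^p$ spaces with weights that are positive and continuous off the origin (with test functions supported away from $0$).

**Lemma 3.** Let $B$ be the Bergman projection, the orthogonal projection of $L^2(\mathbb D)$ onto its holomorphic functions. Then $\mathcal C:L^2(\mathbb D)\to W^1(\mathbb D)$ is bounded, $B$ is bounded on $W^1(\mathbb D)$, and $K=(I-B)\mathcal C$ is bounded from $L^2(\mathbb D)$ to $W^1(\mathbb D)$. Moreover $\partial_{\bar w}Kg=g$, and for $v\in W^1(\mathbb D)$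
$$v=Bv+K(\partial_{\bar w}v). \tag{7}$$

*Proof.* **Step 1: the Cauchy transform.** For $w,\zeta\in\mathbb D$ we have $|w-\zeta|<2$, so only the kernel on $\{|\eta|<2\}$ matters. Its $L^1$ norm is $\frac1\pi\int_{|\eta|<2}|\eta|^{-1}dA=4$, and Young's inequality gives $\|\mathcal Cg\|\le4\|g\|$. Next, $\partial_{\bar w}\mathcal Cg=g$. For the derivative $\partial_w$ let first $g\in C_c^\infty(\mathbb C)$ and $v=\mathcal Cg$. Then $v=O(1/|w|)$ and its first and second derivatives are $O(|w|^{-2})$ at infinity, so two integrations by parts give $\int_{\mathbb C}|\partial_wv|^2=\int_{\mathbb C}|\partial_{\bar w}v|^2=\|g\|^2$ with no boundary term. By density, $\|\partial_w\mathcal Cg\|_{L^2(\mathbb C)}=\|g\|$ for all $g\in L^2$ of bounded support.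

**Step 2: the Bergman projection.** The monomials $w^n$ are orthogonal with $\|w^n\|^2=\frac\pi{n+1}$, so $Bv=\sum a_nw^n$ with $a_n=\frac{n+1}\pi\int v\,\bar\zeta^n\,dA$. Let $R=\partial_\theta$. This field is tangent to the circles, so integrating by parts in $\theta$ gives no boundary term:
$$\int(Rv)\bar\zeta^n\,dA=-\int v\,R(\bar\zeta^n)\,dA=in\int v\,\bar\zeta^n\,dA,\qquad\text{hence } B(Rv)=iw(Bv)' .$$
For holomorphic $g=\sum b_nw^n$, since $\|w^{n+1}\|^2=\frac\pi{n+2}\ge\frac12\|w^n\|^2$, we get $\|g\|^2\le2\|wg\|^2$. Therefore $\|(Bv)'\|\le\sqrt2\|B(Rv)\|\le\sqrt2\|Rv\|\le\sqrt2\|\nabla v\|$.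

**Step 3: the operator $K$.** Boundedness is clear from Steps 1 and 2, and $\partial_{\bar w}Kg=g$ since $B\mathcal Cg$ is holomorphic. If $v\in W^1(\mathbb D)$, then $v-\mathcal C(\partial_{\bar w}v)$ is in $L^2$ and is annihilated by $\partial_{\bar w}$, so it is holomorphic (Weyl's lemma). Hence $I-B$ kills it: $v-Bv=(I-B)\mathcal C(\partial_{\bar w}v)$. $\square$

*Example.* $B\bar w=0$ and $B|w|^2=\frac12$, so $K1=\bar w$ and $K(w)=|w|^2-\frac12$.

## 6. Proof of Theorem 1

**Step 1: the formula.** With $f$ closed and $F_1,F_2$ as in (6), put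
$$u=u_1+u_2,\qquad u_1=K_wF_1,\qquad h=B_wF_2,\qquad u_2=\mathcal C_zh .$$
Here $\mathcal C_z$ integrates over $z\in\mathbb D$; the puncture has measure zero.

**Step 2: $u$ solves the equation.** First, $\partial_{\bar w}u_1=F_1$. Since $F_1,\partial_{\bar z}F_1\in L^2(\mu)$, Lemma 2(b), closedness and (7) on a.e. fiber give
$$\partial_{\bar z}u_1=K_w\partial_{\bar z}F_1=K_w\partial_{\bar w}F_2=F_2-B_wF_2=F_2-h .$$
Since $\partial_{\bar w}h=0$, Lemma 2(b) with the variables exchanged gives $\partial_{\bar w}u_2=\mathcal C_z\partial_{\bar w}h=0$. Finally $\partial_{\bar z}u_2=h$. Adding, $\partial_{\bar w}u=F_1$ and $\partial_{\bar z}u=F_2$, which is (4).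

**Step 3: $u$ is in $W^1(T)$.** All norms are in $L^2(\mu)$. By Lemmas 2 and 3,
$$\|u_1\|+\|\nabla_wu_1\|\le C\|F_1\|,\qquad\|\nabla_zu_1\|=\|K_w\nabla_zF_1\|\le C\|\nabla_zF_1\|,$$
$$\|u_2\|+\|\nabla_zu_2\|\le C\|h\|\le C\|F_2\|,\qquad \|\nabla_wu_2\|=\|\mathcal C_z\nabla_wh\|\le C\|\nabla_wB_wF_2\|\le C(\|F_2\|+\|\nabla_wF_2\|).$$
By (6), $u,\nabla_wu,\nabla_zu\in L^2(\mu)$ with norms $\le C\|f\|_{W^1(T)}$. By (5), $\|u\|_{W^1(T)}\le C\|f\|_{W^1(T)}$. The construction is linear in $f$. $\blacksquare$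

*Example.* For $f=z_1\,d\bar z_1$ we get $u_1=|z|^2(|w|^2-\frac12)$, $h=\frac12z$ and $u_2=\frac12(|z|^2-1)$, so $u=|z_1|^2-\frac12$.

*Remark.* For Theorem 1 one may use $\mathcal C_w$ in place of $K_w$. Then $h=F_2-\mathcal C_w\partial_{\bar w}F_2$, and $\|h\|+\|\nabla_wh\|\le C(\|F_2\|+\|\nabla_wF_2\|)$ by Step 1 of Lemma 3, which is all that Step 3 needs. But this bounds $h$ by a derivative of $F_2$, whereas $h=B_wF_2$ is bounded by $F_2$ alone. In Theorem 2 with $k=0$ there is no derivative to spend, so we keep the projection.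

## 7. Three obstacles for general $k$ and $p$

We want the same formula, on $W^{k,p}$. Three things break.

*The Hardy inequality of order $k$ fails on polynomials.* The natural generalization of Lemma 1 would be $|z_2|^{-k}f\in L^p(T)$. By (1) this is false for $f=1$ as soon as $kp\ge4$. For $kp>4$ one must subtract a Taylor polynomial at the origin. When $kp=4$ the failure is again a logarithm. We shall accept a loss: weight exponent $k-\varepsilon$ in place of $k$. The equation gives back a full power of $|z|$ (in $F_1=\bar zf_1$, and in solving $\partial_{\bar z}u_2=h$), so the solution has exponent $k+1-\varepsilon\ge k$.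

*The Bergman projection is unbounded on $L^1(\mathbb D)$.* Its kernel is $\frac1\pi(1-w\bar\zeta)^{-2}$. By the mean value property in $\zeta$, $B$ maps the normalized indicator of a small disc centered at $\zeta_0$ to $\frac1\pi(1-w\bar\zeta_0)^{-2}$. Its $L^1$ norm is $\frac1\pi\sum_n|\zeta_0|^{2n}\frac\pi{n+1}=|\zeta_0|^{-2}\log\frac1{1-|\zeta_0|^2}$, which is unbounded as $|\zeta_0|\to1$. Another projection is needed.

*The Cauchy transform destroys vanishing at $z=0$.* For $h=z$ we have $\mathcal C_zh=|z|^2-1$, which does not vanish at $0$. But $z\,\mathcal C_z(z^{-1}h)=z\bar z$ solves the same equation and does. So we shall use $z^m\mathcal C_z(z^{-m}\,\cdot\,)$ with a suitable integer $m$.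

From here on fix $k\ge0$ and $1\le p<\infty$, and fix $0<\varepsilon<1$ with $\varepsilon+4/p\notin\mathbb Z$. We write $p'$ for the conjugate exponent.

## 8. Dyadic weighted spaces

The purpose is to have spaces that record the behavior at the origin and on which operators in $w$ act well. Let $A=\{\frac12<|z|<1\}$, $Q=\mathbb D\times A$, $T_n=T\cap\{2^{-n-1}<|z_2|<2^{-n}\}$ for $n\ge0$, and, in $(w,z)$-coordinates, $g^{[n]}(w,z)=g(w,2^{-n}z)$.

**Definition.** For $a\in\mathbb R$, $V_a$ is the space of $g\in W^{k,p}_{loc}(T)$ with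
$$\|g\|_{V_a}^p=\sum_{n\ge0}2^{n(ap-4)}\|g^{[n]}\|_{W^{k,p}(Q)}^p<\infty .$$

*Example.* If $g=z^M$, then $g^{[n]}=2^{-nM}z^M$, so $g\in V_a$ exactly when $\sum2^{n((a-M)p-4)}<\infty$, i.e. $a<M+4/p$.

**Lemma 4.** (o)
$$\|g\|_{V_a}^p\approx\sum_{|\alpha|\le k}\int_T|z_2|^{-(a-|\alpha|)p}|D^\alpha g|^p\,dV . \tag{8}$$
(i) $V_a\subset V_b$ for $a\ge b$; $V_k\subset W^{k,p}(T)$; and for $k=0$, $L^p(T)=V_0\subset V_{-\varepsilon}$. (ii) Multiplication by $\bar z$ maps $V_a$ to $V_{a+1}$ and multiplication by $\bar w$ maps $V_a$ to $V_a$, boundedly. (iii) If $L$ is bounded on $W^{j,p}(\mathbb D)$ for $0\le j\le k$, then $L_w$ is bounded on every $V_a$.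

*Proof.* (o) $\Phi$ is biholomorphic from $\mathbb C\times\mathbb C^*$ to itself, so it is a diffeomorphism from a neighborhood of $\overline Q$ to a neighborhood of $\overline{T_0}$. Also $g^{[n]}=g(2^{-n}\,\cdot\,)\circ\Phi$. So $\|g^{[n]}\|_{W^{k,p}(Q)}\approx\|g(2^{-n}\,\cdot\,)\|_{W^{k,p}(T_0)}$. By scaling in $\mathbb R^4$,
$$2^{n(ap-4)}\int_{T_0}|D^\alpha(g(2^{-n}\,\cdot\,))|^pdV=2^{n(ap-4)}2^{-n|\alpha|p}2^{4n}\int_{T_n}|D^\alpha g|^pdV=2^{n(a-|\alpha|)p}\int_{T_n}|D^\alpha g|^pdV,$$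
and $|z_2|\approx2^{-n}$ on $T_n$. Sum over $n$ and $\alpha$.

(i) The first inclusion is clear from the definition, the second from (8) because $|z_2|<1$; for $k=0$, (8) says $V_0=L^p(T)$. (ii) $(\bar zg)^{[n]}=2^{-n}\bar z\,g^{[n]}$ and $(\bar wg)^{[n]}=\bar w\,g^{[n]}$, with smooth bounded factors on $Q$. (iii) We have $(L_wg)^{[n]}=L_w(g^{[n]})$, and
$$\|v\|^p_{W^{k,p}(Q)}\approx\sum_{j\le k}\int_A\|\nabla_z^jv(\cdot,z)\|^p_{W^{k-j,p}(\mathbb D)}\,dA(z).$$
By Lemma 2, $L_w$ commutes with the $z$-derivatives and is bounded on each fiber space. Applying Lemma 2 on $\mathbb D\times\{\delta<|z|<1\}$ for every $\delta>0$ also shows that the weak derivatives of $L_wg$ exist across the circles $|z|=2^{-n}$. $\square$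

## 9. Subtracting a Taylor polynomial at the origin

**Lemma 5.** Let $a\ne4/p$, let $g\in L^p(T)\cap W^{1,p}_{loc}(T)$, and suppose $N=\||z_2|^{1-a}\nabla g\|_{L^p(T)}<\infty$. There is a constant $c$, linear in $g$, with $c=0$ if $a<4/p$, such that
$$|c|+\||z_2|^{-a}(g-c)\|_{L^p(T)}\le C\big(N+\|g\|_{L^p(T_0)}\big).$$

*Proof.* **Step 1: compare neighboring means.** Let $g_n$ be the mean of $g$ over $T_n$ and $T_n^*=T\cap\{2^{-n-2}<|z_2|<2^{-n}\}$, so $T_n,T_{n+1}\subset T_n^*$. The set $T_n^*$ is a dilate of $T_0^*=\Phi(\mathbb D\times\{\frac14<|z|<1\})$, the image of a bounded connected Lipschitz domain under a map that is a diffeomorphism near its closure. The Poincaré inequality therefore holds on $T_0^*$ with some constant subtracted, hence with $g_0$ subtracted: if $\|g-c'\|_{L^p(T_0^*)}\le C\|\nabla g\|_{L^p(T_0^*)}$, then $|g_0-c'|\le C\|g-c'\|_{L^p(T_0^*)}$. By scaling,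
$$\|g-g_n\|_{L^p(T_n^*)}\le C2^{-n}\|\nabla g\|_{L^p(T_n^*)} .$$
Let $d_n=\||z_2|^{1-a}\nabla g\|_{L^p(T_n^*)}$. Each point lies in at most two of the $T_n^*$, so $\sum d_n^p\le2N^p$. Since $|z_2|\approx2^{-n}$ on $T_n^*$ and $|T_n|\approx2^{-4n}$,
$$\||z_2|^{-a}(g-g_n)\|_{L^p(T_n)}\le Cd_n,\qquad |g_{n+1}-g_n|\le|T_{n+1}|^{-1/p}\|g-g_n\|_{L^p(T_{n+1})}\le C2^{n(4/p-a)}d_n . \tag{9}$$

**Step 2: sum.** If $a>4/p$, the differences in (9) are summable, $g_n\to c$, and
$$2^{n(a-4/p)}|g_n-c|\le C\sum_{m\ge n}2^{-(m-n)(a-4/p)}d_m .$$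
With $n=0$ this gives $|c|\le|g_0|+CN$. If $a<4/p$, put $c=0$; then
$$2^{n(a-4/p)}|g_n|\le2^{-n(4/p-a)}|g_0|+C\sum_{m<n}2^{-(n-m)(4/p-a)}d_m .$$
In both cases the right side is, up to the geometric term with $|g_0|\le C\|g\|_{L^p(T_0)}$, a convolution of an $\ell^1$ geometric sequence with $(d_m)\in\ell^p$, so by Young's inequality its $\ell^p$ norm is $\le C(N+\|g\|_{L^p(T_0)})$. Since $\||z_2|^{-a}(g_n-c)\|_{L^p(T_n)}\approx2^{n(a-4/p)}|g_n-c|$, the claim follows from this and the first part of (9). $\square$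

**Lemma 6.** Let $k\ge1$ and $f\in W^{k,p}(T)$ (a function). There is a polynomial $q$ in $z_1,z_2,\bar z_1,\bar z_2$, depending linearly on $f$, of degree $<k-\varepsilon-4/p$ ($q=0$ if no such degree exists), with coefficients bounded by $C\|f\|_{W^{k,p}(T)}$ and $\|f-q\|_{V_{k-\varepsilon}}\le C\|f\|_{W^{k,p}(T)}$.

*Proof.* We apply Lemma 5 to derivatives of order $k-1$, then $k-2$, and so on down to $0$. Put $q_0=0$. For $|\alpha|=k$ we have $|z_2|^{\varepsilon}D^\alpha f\in L^p(T)$, since $|z_2|<1$. Suppose, for some $j\in\{1,\dots,k\}$, that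
$$|z_2|^{-(k-|\alpha|-\varepsilon)}D^\alpha(f-q_{j-1})\in L^p(T)\qquad\text{for }k-j+1\le|\alpha|\le k,$$
with norms $\le C\|f\|_{W^{k,p}(T)}$. For $|\alpha|=k-j$ let $g=D^\alpha(f-q_{j-1})\in L^p(T)$. Its first derivatives have order $k-j+1$, so $|z_2|^{1-(j-\varepsilon)}\nabla g\in L^p(T)$. Lemma 5 applies with $a=j-\varepsilon$, which is not $4/p$ by the choice of $\varepsilon$, and gives $c_\alpha$ with $|z_2|^{-(j-\varepsilon)}(D^\alpha(f-q_{j-1})-c_\alpha)\in L^p(T)$. Put
$$q_j=q_{j-1}+\sum_{|\alpha|=k-j}c_\alpha\frac{x^\alpha}{\alpha!}\qquad(x\text{ the real coordinates}).$$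
The added terms have degree $k-j$. Hence they do not change derivatives of order $>k-j$, and $D^\alpha q_j=D^\alpha q_{j-1}+c_\alpha$ for $|\alpha|=k-j$. So the hypothesis holds for $j+1$. After $j=k$ put $q=q_k$; by (8) this is the estimate claimed. By Lemma 5, $c_\alpha=0$ unless $j-\varepsilon>4/p$, i.e. $|\alpha|=k-j<k-\varepsilon-4/p$. $\square$

*Example.* For $k=1$, $p=2$ we have $k-\varepsilon-4/p<0$, so $q=0$, in agreement with Lemma 1. For $k=3$, $p=2$ the polynomial $q$ is a constant.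

**Lemma 7.** Let $k\ge1$, let $f\in W^{k,p}_{(0,1)}(T)$ be closed, and let $q=q_1d\bar z_1+q_2d\bar z_2$ be obtained by applying Lemma 6 to each coefficient. Then $\overline\partial q=0$, and $q=\overline\partial Q$ for a polynomial $Q$ depending linearly on $q$.

*Proof.* **Step 1: $q$ is closed.** The idea is that the failure of closedness is a polynomial of too low degree to be as small as $f-q$ at the origin. Let $r=\partial_{\bar z_1}q_2-\partial_{\bar z_2}q_1$ and $b=k-1-\varepsilon$; then $\deg r<b-4/p$. Since $f$ is closed,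
$$r=-\partial_{\bar z_1}(f_2-q_2)+\partial_{\bar z_2}(f_1-q_1),$$
so $|z_2|^{-b}r\in L^p(T)$ by (8) with $a=k-\varepsilon$ and $|\alpha|=1$. Suppose $r\ne0$, and let $r_l$ be its lowest nonzero homogeneous part, $l<b-4/p$. A nonzero polynomial does not vanish on an open cone, so there are a nonempty open set $\Sigma$, compactly contained in $\{|z_1|<|z_2|\}\cap\{|Z|=1\}$, and $c,t_0>0$ with $|r(tZ)|\ge ct^l$ for $Z\in\Sigma$, $0<t<t_0\le1$. At the point $tZ$ we have $t/\sqrt2\le|z_2|\le t$. Hence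
$$\int_T|z_2|^{-bp}|r|^pdV\ge c'\int_0^{t_0}t^{(l-b)p+3}\,dt=\infty,$$
because $(l-b)p<-4$. This is a contradiction, so $r=0$.

**Step 2: a primitive.** Treat $z$ and $\bar z$ as independent variables and put $Q=\sum_j\bar z_j\int_0^1q_j(z,t\bar z)\,dt$. Using $\partial_{\bar z_i}q_j=\partial_{\bar z_j}q_i$,
$$\partial_{\bar z_i}Q=\int_0^1\Big[q_i(z,t\bar z)+t\sum_j\bar z_j(\partial_{\bar z_j}q_i)(z,t\bar z)\Big]dt=\int_0^1\frac d{dt}\big[t\,q_i(z,t\bar z)\big]dt=q_i .\qquad\square$$

## 10. An extension and a projection that work for $1\le p<\infty$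

**Lemma 8 (reflection).** Choose distinct $\lambda_l\in(0,\frac12]$, $l=1,\dots,k+1$, and $c_l$ with $\sum_lc_l(-\lambda_l)^m=1$ for $0\le m\le k$ (a Vandermonde system). Let $\chi$ be smooth with $\chi=1$ for $r\le\frac54$ and $\chi=0$ for $r\ge\frac32$. For $v$ on $\{\frac12<|z|<1\}$ or on $\mathbb D$ let $Ev=v$ for $|z|<1$ and
$$Ev(re^{i\theta})=\chi(r)\sum_lc_l\,v\big((1-\lambda_l(r-1))e^{i\theta}\big),\qquad r>1 .$$
Then $E$ is bounded from $W^{j,p}$ of the annulus (the disc) to $W^{j,p}(\{|z|>\frac12\})$ (to $W^{j,p}(\mathbb C)$) for $0\le j\le k$, and $Ev=0$ for $|z|\ge\frac32$.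

*Proof.* This is the standard higher-order reflection (Adams–Fournier, *Sobolev Spaces*, Ch. 5). For $1<r<\frac32$ the points used have modulus in $(\frac34,1)$. If $v$ is smooth up to the boundary, the $m$-th radial derivative of $Ev$ from outside at $r=1$ is $\sum_lc_l(-\lambda_l)^m\partial_r^mv=\partial_r^mv$ for $m\le k$, so $Ev$ is $C^k$ across $|z|=1$. The chain rule then gives $\|Ev\|_{W^{j,p}}\le C\|v\|_{W^{j,p}}$. Functions smooth up to the boundary are dense in $W^{j,p}$ of the disc and of the annulus for $p<\infty$, so the bound holds for all $v$. $\square$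

**Lemma 9 (Forelli–Rudin estimate).** For $\gamma>-1$ and $d>0$ there is $C$ with
$$\int_{\mathbb D}\frac{(1-|\zeta|^2)^\gamma}{|1-w\bar\zeta|^{2+\gamma+d}}\,dA(\zeta)\le C(1-|w|^2)^{-d},\qquad w\in\mathbb D .$$

*Proof.* (See also Hedenmalm–Korenblum–Zhu, *Theory of Bergman Spaces*, Thm 1.7.) By rotation take $w=\rho\in[0,1)$ and write $\zeta=re^{i\theta}$, $|\theta|\le\pi$. From $|1-\rho re^{i\theta}|^2=(1-\rho r)^2+4\rho r\sin^2(\theta/2)$ we get $|1-\rho re^{i\theta}|\ge c(1-\rho r+|\theta|)$: for $\rho r\ge\frac12$ use $|\sin(\theta/2)|\ge|\theta|/\pi$; for $\rho r<\frac12$ the left side is at least $\frac12$ and $1-\rho r+|\theta|\le1+\pi$. Since $2+\gamma+d>1$, integrating in $\theta$ gives at most $C(1-\rho r)^{-1-\gamma-d}$. Put $s=1-r$, $\delta=1-\rho$; then $1-\rho r\ge\max(s,\delta)\ge\frac12(s+\delta)$ and $1-r^2\approx s$. So the integral is at most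
$$C\int_0^1\frac{s^\gamma\,ds}{(\delta+s)^{1+\gamma+d}}\le C\delta^{-d}\int_0^\infty\frac{x^\gamma\,dx}{(1+x)^{1+\gamma+d}}=C'\delta^{-d}\le C''(1-|w|^2)^{-d}.\qquad\square$$

**Definition.** For $v\in L^p(\mathbb D)$,
$$Pv(w)=\int_{\mathbb D}\kappa(w,\zeta)v(\zeta)\,dA(\zeta),\qquad \kappa(w,\zeta)=\frac2\pi\,\frac{1-|\zeta|^2}{(1-w\bar\zeta)^3},\qquad K=(I-P)\,\mathcal C E .$$

*Example.* Expanding $(1-w\bar\zeta)^{-3}=\sum_m\binom{m+2}2w^m\bar\zeta^m$ (uniformly in $\zeta$ for fixed $w$) and using orthogonality,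
$$P(w^n)=\frac2\pi\binom{n+2}2w^n\cdot\pi\int_0^1(1-t)t^n\,dt=\frac{2}{\pi}\cdot\frac{(n+2)(n+1)}2\cdot\frac{\pi}{(n+1)(n+2)}\,w^n=w^n . \tag{10}$$

From here on $K$ denotes this new operator. It plays the role that $(I-B)\mathcal C$ played before.

**Lemma 10.** $P$ and $K$ are bounded on $W^{j,p}(\mathbb D)$ for $0\le j\le k$. $Pv$ is holomorphic, $\partial_{\bar w}Kg=g$ on $\mathbb D$, and $v=Pv+K(\partial_{\bar w}v)$ whenever $v,\partial_{\bar w}v\in L^p(\mathbb D)$.

*Proof.* **Step 1: $P$ on $L^p$.** For $p=1$, Lemma 9 with $\gamma=0$, $d=1$ gives $\sup_\zeta\int|\kappa(w,\zeta)|\,dA(w)<\infty$, which is what is needed. For $p>1$ let $s=\frac1{pp'}$ and $\psi=(1-|\cdot|^2)^{-s}$. Since $sp'=\frac1p<2$ and $sp=\frac1{p'}<1$, Lemma 9 with $(\gamma,d)=(1-sp',sp')$ and with $(\gamma,d)=(-sp,1+sp)$ gives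
$$\int|\kappa(w,\zeta)|\psi(\zeta)^{p'}dA(\zeta)\le C\psi(w)^{p'},\qquad\int|\kappa(w,\zeta)|\psi(w)^p\,dA(w)\le C\psi(\zeta)^p .$$
By Hölder, $|Pv(w)|^p\le C\psi(w)^p\int|\kappa(w,\zeta)|\psi(\zeta)^{-p}|v(\zeta)|^pdA(\zeta)$. Integrating in $w$ and using the second bound gives $\|Pv\|_p\le C\|v\|_p$ (Schur's test). $Pv$ is holomorphic because $\kappa$ is holomorphic in $w$ and bounded for $w$ in compact sets.

**Step 2: $P$ reproduces holomorphic functions in $L^p$.** Let $v\in L^p(\mathbb D)$ be holomorphic and $v_\rho(w)=v(\rho w)$, $\rho<1$. The Taylor series of $v_\rho$ converges uniformly on $\mathbb D$, so $Pv_\rho=v_\rho$ by (10). Also $v_\rho\to v$ in $L^p$ as $\rho\to1$: on $|w|<\rho_0$ uniformly, while $\int_{\rho_0<|w|<1}|v_\rho|^p\le\int_{\rho_0<|w|<1}|v|^p$ because the means of $|v|^p$ over circles increase with the radius, and the right side is small for $\rho_0$ near $1$. Hence $Pv=v$.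

**Step 3: $P$ on $W^{j,p}$.** Let $R=\partial_\theta$ in $\zeta$. Since $\kappa$ depends only on $|\zeta|$ and $w\bar\zeta$, $R_\zeta\kappa=-iw\,\partial_w\kappa$. Integrating by parts in $\theta$, for $v\in W^{1,p}(\mathbb D)$,
$$P(Rv)=-\int(R_\zeta\kappa)v\,dA(\zeta)=iw\,\partial_wPv,\qquad\text{so } w\,\partial_wPv=-iP(Rv).$$
Iterating, $(w\partial_w)^lPv=(-i)^lP(R^lv)$ for $l\le j$, with $L^p$ norm $\le C\|v\|_{W^{j,p}}$. On $|w|\ge\frac12$ each $\partial_w^l$ is a combination of $w^{-l}(w\partial_w)^{l'}$, $l'\le l$, so this controls $\partial_w^lPv$. On $|w|<\frac12$ use the Cauchy estimates. Since $Pv$ is holomorphic there are no other derivatives.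

**Step 4: $K$.** The function $Ev$ is supported in $|\zeta|\le\frac32$, so for $w\in\mathbb D$ only the Cauchy kernel on $\{|\eta|<\frac52\}$ enters, with $L^1$ norm $5$. Also $\mathcal C$ commutes with derivatives of $Ev\in W^{j,p}(\mathbb C)$. By Young, $\|\mathcal CEv\|_{W^{j,p}(\mathbb D)}\le5\|Ev\|_{W^{j,p}(\mathbb C)}\le C\|v\|_{W^{j,p}(\mathbb D)}$. With Step 3, $K$ is bounded. Since $P\mathcal CEg$ is holomorphic, $\partial_{\bar w}Kg=Eg=g$ on $\mathbb D$. If $v,\partial_{\bar w}v\in L^p(\mathbb D)$, then $v-\mathcal CE\partial_{\bar w}v$ is holomorphic on $\mathbb D$ and in $L^p$, so $I-P$ annihilates it by Step 2. That is, $v-Pv=K(\partial_{\bar w}v)$. $\square$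

## 11. A solution in $z$ that gains one power of $|z|$

**Lemma 11.** Let $a-4/p\notin\mathbb Z$, $m=\lfloor a-4/p\rfloor+2$, and
$$Sh=z^m\,\mathcal C_z\big(z^{-m}E_zh\big)\quad\text{restricted to }z\in\mathbb D^* .$$
Then $S:V_a\to V_{a+1}$ is bounded, $\partial_{\bar z}Sh=h$, and $\partial_{\bar w}h=0$ implies $\partial_{\bar w}Sh=0$.

*Proof.* **Step 1: a weighted bound for $\mathcal C$ on the plane.** Put $s=a-\frac2p-m$. Since $m-2<a-\frac4p<m-1$, we have $\frac2p-2<s<\frac2p-1$. We claim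
$$\||z|^{-s-1}\mathcal C\phi\|_{L^p(\mathbb C)}\le C\||z|^{-s}\phi\|_{L^p(\mathbb C)} . \tag{11}$$
With $\psi=|z|^{-s}|\phi|$ and the substitution $\zeta=z\eta$, all powers of $|z|$ cancel:
$$|z|^{-s-1}|\mathcal C\phi(z)|\le\frac1\pi\int|1-\eta|^{-1}|\eta|^s\psi(z\eta)\,dA(\eta).$$
Since $\|\psi(\,\cdot\,\eta)\|_p=|\eta|^{-2/p}\|\psi\|_p$, Minkowski's inequality gives (11) with constant $\frac1\pi\int|1-\eta|^{-1}|\eta|^{s-2/p}dA(\eta)$. It is finite at $0$ because $s-\frac2p>-2$, at infinity because $s-\frac2p-1<-2$, and at $\eta=1$. If in addition $\phi$ has compact support, then $\phi\in L^1(\mathbb C)$, because $s>\frac2p-2$ means $|z|^s\in L^{p'}_{loc}$ (for $p=1$, $s>0$). So $\partial_{\bar z}\mathcal C\phi=\phi$.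

**Step 2: weighted $L^p$ bounds in $w$-derivatives.** Let $\tilde h=E_zh$ and $U=z^m\mathcal C_z(z^{-m}\tilde h)$ on $\mathbb D\times\mathbb C^*$, and let $D_w^i$ be any $w$-derivative of order $i\le k$. By the definition of $V_a$ (and $dA(z)=2^{-2n}dA$ under $z\mapsto2^{-n}z$), $\||z|^{-a+2/p}D^i_wh\|_{L^p(\mu)}\le C\|h\|_{V_a}$. Since $E_z$ is bounded and commutes with $D^i_w$, the same holds for $\tilde h$ on $\mathbb D\times\mathbb C$. Apply (11) to $\phi=z^{-m}D_w^i\tilde h(w,\cdot)$, for which $|z|^{-s}|\phi|=|z|^{-a+2/p}|D_w^i\tilde h|$. The operator $z^m\mathcal C(z^{-m}\,\cdot\,)$, bounded between weighted $L^p$ spaces in $z$, commutes with weak $w$-derivatives (Lemma 2, variables exchanged). So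
$$\||z|^{-(a+1)+2/p}D_w^iU\|_{L^p(\mathbb D\times\mathbb C)}\le C\|h\|_{V_a},\qquad \partial_{\bar z}U=\tilde h\ \text{ on }\mathbb D\times\mathbb C^* . \tag{12}$$
The same commutation shows that $\partial_{\bar w}h=0$ implies $\partial_{\bar w}Sh=0$.

**Step 3: an interior estimate for $z$-derivatives.** Let $A'=\{\frac14<|z|<2\}$. For $0\le j\le k$,
$$\|v\|_{W^{j,p}(A)}\le C\big(\|\partial_{\bar z}v\|_{W^{j,p}(A')}+\|v\|_{L^p(A')}\big). \tag{13}$$
Take $\chi\in C_c^\infty(A')$ with $\chi=1$ near $\overline A$. Then $\chi v=\mathcal C(\partial_{\bar z}(\chi v))$, because the difference is entire and tends to $0$ at infinity. So $\chi v=\mathcal C(\chi\,\partial_{\bar z}v)+\mathcal C(v\,\partial_{\bar z}\chi)$. The first term is bounded in $W^{j,p}(A)$ by Young's inequality, since $\mathcal C$ commutes with derivatives. In the second the kernel is smooth for $z\in A$, $\zeta\in\operatorname{supp}\partial_{\bar z}\chi$.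

**Step 4: sum over dyadic annuli.** Here $\partial_{\bar z}U^{[n]}=2^{-n}\tilde h^{[n]}$. Apply (13) to $D_w^iU^{[n]}(w,\cdot)$ for $i+j\le k$, take $p$-th powers, integrate in $w$, multiply by $2^{n((a+1)p-4)}$ and sum over $n\ge0$. The first term on the right of (13) contributes at most
$$C\sum_n2^{n(ap-4)}\|\tilde h^{[n]}\|^p_{W^{k,p}(\mathbb D\times A')}\le C\|h\|_{V_a}^p .$$
Indeed, for $n\ge1$ the set $2^{-n}A'$ meets, up to null sets, only the dyadic annuli with index $n-1,n,n+1$; for $n=0$ use the boundedness of $E_z$ on $1<|z|<\frac32$. In the second term, $\|D^i_wU^{[n]}\|^p_{L^p(\mathbb D\times A')}=2^{2n}\int_{\mathbb D\times2^{-n}A'}|D^i_wU|^pd\mu$, so the sum is at most $C\||z|^{-(a+1)+2/p}D_w^iU\|^p_{L^p(\mathbb D\times\mathbb C)}\le C\|h\|^p_{V_a}$ by (12). Since $\chi=1$ near $\overline A$, the weak derivatives exist across the circles $|z|=2^{-n}$, so $Sh\in W^{k,p}_{loc}(T)$ and $\|Sh\|_{V_{a+1}}\le C\|h\|_{V_a}$. $\square$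

## 12. Proof of Theorem 2

**Step 1: remove the polynomial part.** Let $f\in W^{k,p}_{(0,1)}(T)$ be closed. If $k\ge1$, take $q$ from Lemma 6 and $Q$ from Lemma 7; if $k=0$, put $q=Q=0$. Then $g=f-q$ is closed and has coefficients in $V_{k-\varepsilon}$ (for $k=0$ by Lemma 4(i)). As in (3), and by Lemma 4(ii),
$$G_1=\bar zg_1\in V_{k+1-\varepsilon},\qquad G_2=\bar wg_1+g_2\in V_{k-\varepsilon},\qquad\partial_{\bar z}G_1=\partial_{\bar w}G_2 .$$

**Step 2: the formula.** The exponent $a=k-\varepsilon$ satisfies $a-4/p\notin\mathbb Z$. By Lemmas 4(iii), 10 and 11 we may put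
$$u_1=K_wG_1\in V_{k+1-\varepsilon},\qquad h=P_wG_2\in V_{k-\varepsilon},\qquad u_2=Sh\in V_{k+1-\varepsilon},\qquad u=Q+u_1+u_2 .$$

**Step 3: the equations.** We have $\partial_{\bar w}u_1=G_1$, $\partial_{\bar z}u_2=h$, and $\partial_{\bar w}u_2=0$ because $\partial_{\bar w}h=0$. It remains to see that $\partial_{\bar z}u_1=G_2-h$. When $k=0$ the derivatives of $G_1,G_2$ need not be functions, so we average in $z$ first. Let $\varphi\in C_c^\infty(\mathbb D^*)$. Testing closedness on $\psi(w)\varphi(z)$ gives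
$$\partial_{\bar w}\langle G_2\rangle_\varphi=-\langle G_1\rangle_{\partial_{\bar z}\varphi}\quad\text{on }\mathbb D,$$
and both $\langle G_2\rangle_\varphi$ and $\langle G_1\rangle_{\partial_{\bar z}\varphi}$ are in $L^p(\mathbb D)$. So Lemma 10 applies to $v=\langle G_2\rangle_\varphi$, and with Lemma 2(a)
$$\langle u_1\rangle_{\partial_{\bar z}\varphi}=K\langle G_1\rangle_{\partial_{\bar z}\varphi}=-K\,\partial_{\bar w}\langle G_2\rangle_\varphi=-(I-P)\langle G_2\rangle_\varphi=-\langle G_2-h\rangle_\varphi .$$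
As $\varphi$ is arbitrary, $\partial_{\bar z}u_1=G_2-h$.

**Step 4: conclusion.** By Step 3, $\overline\partial(u_1+u_2)=g$, so $\overline\partial u=g+q=f$. Since $k+1-\varepsilon\ge k$, $u_1+u_2\in V_{k+1-\varepsilon}\subset V_k\subset W^{k,p}(T)$. $Q$ is a polynomial on a bounded domain whose coefficients are bounded by $C\|f\|_{W^{k,p}(T)}$. So $u\in W^{k,p}(T)$, and all maps are linear and bounded. $\blacksquare$

## 13. Holomorphic data for which the exponent $p$ cannot be raised

*Proof of Theorem 3.* **Step 1: a function of one variable that is exactly in $L^p$.** On $\mathbb D$, with principal branches, let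
$$G(w)=(1-w)^{-2/p}\Big(\log\frac4{1-w}\Big)^{-2}.$$
Since $|1-w|<2$, $\big|\log\frac4{1-w}\big|\ge\log\frac4{|1-w|}\ge\log2$. Hence
$$\int_{\mathbb D}|G|^p\,dA\le2\pi\int_0^2\rho^{-1}\Big(\log\frac4\rho\Big)^{-2p}d\rho=2\pi\int_{\log2}^\infty t^{-2p}\,dt<\infty .$$
On the sector $\{w=1-\rho e^{i\tau}:\ |\tau|<\frac\pi4,\ 0<\rho<1\}$, which lies in $\mathbb D$ because $|w|^2=1-2\rho\cos\tau+\rho^2<1$, we have $\big|\log\frac4{1-w}\big|\le\log\frac4\rho+\frac\pi2$. For $p<q<\infty$ the integral of $|G|^q$ over this sector is at least $\frac\pi2\int_0^1\rho^{1-2q/p}(\log\frac4\rho+\frac\pi2)^{-2q}d\rho=\infty$, because $1-2q/p<-1$. Also $G$ is unbounded. So $G\in L^p(\mathbb D)$ and $G\notin L^q(\mathbb D)$ for every $q\in(p,\infty]$.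

Let $g$ be holomorphic on $\mathbb D$ with $g^{(k)}=G$. If $g_1$ is holomorphic with $g_1'\in L^p(\mathbb D)$, then $g_1(w)=g_1(0)+\int_0^1wg_1'(tw)\,dt$. Since circle means of $|g_1'|^p$ increase with the radius, $\|g_1'(t\,\cdot\,)\|_p\le\|g_1'\|_p$, and Minkowski gives $\|g_1-g_1(0)\|_p\le\|g_1'\|_p$. Applying this $k$ times, $g\in W^{k,p}(\mathbb D)$. And $g\notin W^{k,q}(\mathbb D)$ for $q>p$, since $g^{(k)}=G$.

**Step 2: the form.** Take an integer $M\ge\max(k,1)$ and
$$f=z_2^M\,g(z_1/z_2)\,d\bar z_2 .$$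
The coefficient is holomorphic, so $\overline\partial f=0$. In $(w,z)$ the coefficient is $z^Mg(w)$, with rescalings $2^{-nM}z^Mg(w)$. Since $\sum_n2^{n(kp-4)}2^{-nMp}<\infty$, it lies in $V_k\subset W^{k,p}(T)$.

**Step 3: any solution reveals $g$.** Suppose $\overline\partial u=f$ with $u\in W^{k,q}(T)$, $q>p$. Here $F_1=0$ and $F_2=z^Mg(w)$, so $H=u-\bar z z^Mg(w)$ is holomorphic on $\mathbb D\times\mathbb D^*$. It has a Laurent expansion $H=\sum_{n\in\mathbb Z}H_n(w)z^n$. Since $\bar zz^M=r^{M+1}e^{i(M-1)\theta}$, for $\frac12<r<1$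
$$\frac1{2\pi}\int_0^{2\pi}u(w,re^{i\theta})e^{-i(M-1)\theta}d\theta=r^{M+1}g(w)+r^{M-1}H_{M-1}(w).$$
The functions $r^{M-1}$ and $r^{M+1}$ are linearly independent on $(\frac12,1)$, so there is $\varphi\in C_c^\infty(\frac12,1)$ with $\int\varphi\,r^{M-1}dr=0$ and $\int\varphi\,r^{M+1}dr=1$. Then
$$g(w)=\frac1{2\pi}\int_{1/2}^1\!\int_0^{2\pi}u(w,re^{i\theta})\,e^{-i(M-1)\theta}\varphi(r)\,d\theta\,dr .$$
Since $\Phi$ is a diffeomorphism near $\overline Q$, $u\in W^{k,q}(Q)$ in the coordinates $(w,z)$. The right side is the integral of $u$ over $z\in A$ against a bounded function of $z$, so $w$-derivatives pass under the integral sign and Hölder's inequality gives $g\in W^{k,q}(\mathbb D)$. This contradicts Step 1. $\blacksquare$
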